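# Half-twists and parabolicity of tight flute surfaces

## 1. Tight flutes, parabolicity, and the seam reflection

Take infinitely many hyperbolic pairs of pants, each with one puncture and two boundary curves, and glue them in a row. We may choose the lengths of the gluing curves and the twist used in each gluing. The lecture asks how the twists influence one conformal property of the resulting surface: whether it carries a Green's function.

**Definition (parabolic).** A Riemann surface $X$ is identified with $\mathbb H/\Gamma$, where $\Gamma$ is a Fuchsian group, and carries the induced hyperbolic metric. It is *parabolic*, written $X\in O_G$, if it does not support a Green's function. Equivalently, the geodesic flow on $T^1X$ is ergodic, or Brownian motion on $X$ is recurrent. Parabolicity depends only on the conformal structure of $X$.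

We use parabolicity only through the following standard fact (Ahlfors–Sario, *Riemann Surfaces*).

**Fact 1.** A Riemann surface is parabolic if and only if every subharmonic function on it that is bounded above is constant.

For example, $\mathbb C\setminus\{0,1\}$ is parabolic: a subharmonic function that is bounded above extends across isolated points, and on $\mathbb C$ such a function is constant by Liouville's theorem. The disc $\mathbb D$ with finitely many points removed is not parabolic, because $\operatorname{Re} z$ is bounded, harmonic and not constant.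

**Definition (tight flute).** Let $\ell_n>0$ and $t_n\in\mathbb R$ for $n\ge1$.

- $P_0$ is a geodesic pair of pants with two punctures and one cuff $\alpha_1$ of length $\ell_1$. On $\alpha_1$ mark the foot $p_0^+$ of the ray orthogonal to $\alpha_1$ that goes out one fixed puncture.
- For $n\ge1$, $P_n$ is a geodesic pair of pants with one puncture and cuffs $\alpha_n,\alpha_{n+1}$ of lengths $\ell_n,\ell_{n+1}$. The points $p_n^-\in\alpha_n$ and $p_n^+\in\alpha_{n+1}$ are the endpoints of the common orthogeodesic $s_n$ of $\alpha_n$ and $\alpha_{n+1}$.
- Glue $P_{n-1}$ to $P_n$ by an isometry along $\alpha_n$ so that the signed distance along $\alpha_n$ from $p_{n-1}^+$ to $p_n^-$ is $t_n\ell_n$ modulo $\ell_n$. The sign is measured in a fixed orientation of $\alpha_n$, the same for all $n$.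

The resulting Riemann surface $X=X(\{\ell_n\},\{t_n\})=\bigcup_{n\ge 0} P_n$ is a sphere with infinitely many punctures. It has exactly one end that is not a puncture. The glued metric may be incomplete; parabolicity always refers to the Riemann surface, uniformized with its own complete hyperbolic metric, so it makes sense for all parameters. The surface is *symmetric* if $t_n\in\{0,\frac12\}$ for all $n$. Thus $t_n=0$ means that the two marked points on $\alpha_n$ coincide, and $t_n=\frac12$ means that they are antipodal.

Throughout, $X$ is symmetric, and
$$L_n=\tfrac12\ell_n,\qquad \delta_n=L_{n+1}-L_n,\qquad q_n=\frac{\cosh(\delta_n/2)}{\sqrt{\sinh L_n\,\sinh L_{n+1}}}.$$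

**The reflection.** For $n\ge1$, $P_n$ has an orientation-reversing isometric involution $R_n$ whose fixed set consists of three *seams*: $s_n$, and the two rays orthogonal to $\alpha_n$ and to $\alpha_{n+1}$ that go to the puncture. It reflects each cuff. Its fixed points on $\alpha_n$ are $p_n^-$ and the antipode of $p_n^-$, and on $\alpha_{n+1}$ they are $p_n^+$ and its antipode. Likewise $R_0$ on $P_0$ fixes the two rays orthogonal to $\alpha_1$ that go to the punctures and the geodesic joining the punctures; on $\alpha_1$ it fixes $p_0^+$ and its antipode. Since $t_n\in\{0,\frac12\}$, the pairs $\{p_{n-1}^+,\text{antipode}\}$ and $\{p_n^-,\text{antipode}\}$ on $\alpha_n$ are the same. So $R_{n-1}$ and $R_n$ are the same reflection of $\alpha_n$, and the $R_n$ fit together to an antiholomorphic isometric involution $R$ of $X$.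

**The front half.** Cutting $P_n$ ($n\ge1$) along its seams gives two mirror-image closed convex pentagons with four right angles and one ideal vertex. The sides, in cyclic order, are half of $\alpha_n$ (length $L_n$), $s_n$, half of $\alpha_{n+1}$ (length $L_{n+1}$), and two infinite sides that meet at the ideal vertex. Cutting $P_0$ gives two quadrilaterals with two right angles and two ideal vertices. Choose one half $H_0$ of $P_0$, and inductively the half $H_n$ of $P_n$ that shares with $H_{n-1}$ an arc $\alpha_n^+\subset\alpha_n$ of length $L_n$. Put $\bar F=\bigcup H_n$ and $F=\bar F\setminus\operatorname{Fix}(R)$. Then $F$ is open and connected, and $X=F\sqcup R(F)\sqcup\operatorname{Fix}(R)$. The components of $\operatorname{Fix}(R)$ are called the *sides* of $\bar F$; they are geodesics, because seams meet cuffs orthogonally.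

A *placement* of $\bar F$ is an injective map $\bar F\to\mathbb H$ that is an orientation-preserving isometry on each $H_n$ and puts $H_{n-1}$ and $H_n$ on opposite sides of the geodesic containing the image of $\alpha_n^+$. It is a local isometry on $F$, hence holomorphic there. At an end of $\alpha_n^+$ the two right angles add up to $\pi$, so near each point of a side, $\bar F$ becomes a half-disc. We identify a placed $\bar F$ with its image.

## 2. The untwisted flute

Let all $t_n=0$. Here everything can be drawn explicitly, and the answer is short.

**Proposition 2.** If $t_n=0$ for all $n$, then $X$ is parabolic if and only if $\sum q_n=\infty$. If moreover $\ell_n$ is non-decreasing, this holds if and only if $\sum e^{-\ell_n/2}=\infty$.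

We prove four lemmas, stated for all symmetric flutes so that they can be used again.

**Lemma 3 (geometry of the pentagon).** Place $H_n$ ($n\ge 1$) in $\mathbb H$. Let $A_n,A_{n+1},h_n$ be the complete geodesics containing $\alpha_n^+,\alpha_{n+1}^+,s_n$. Let $d_n$ be the length of $s_n$, and call *height* the signed distance to $h_n$, positive on the side of $H_n$. Then
$$\sinh(d_n/2)=q_n. \tag{1}$$
If $x\in A_n$ and $x'\in A_{n+1}$ have the same height $\tau$, then
$$\sinh\bigl(\tfrac12 d(x,x')\bigr)=q_n\cosh\tau, \tag{2}$$
$$\sinh d(x,A_{n+1})=\sinh d_n\cosh\tau\ \ge\ 2q_n\cosh\tau. \tag{3}$$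

*Proof.* Use the hyperboloid model with the form $\langle x,y\rangle=-x_0y_0+x_1y_1+x_2y_2$. Write $d=d_n$, $L=L_n$, $L'=L_{n+1}$. Let $h_n=\{x_2=0\}$, with the feet of $A_n,A_{n+1}$ at $(1,0,0)$ and $(\cosh d,\sinh d,0)$. Both $A_n$ and $A_{n+1}$ are orthogonal to $h_n$, so their points of height $\tau$ are
$$(\cosh\tau,0,\sinh\tau)\quad\text{and}\quad(\cosh\tau\cosh d,\ \cosh\tau\sinh d,\ \sinh\tau).$$
The two infinite sides of $H_n$ are orthogonal to $A_n$ at height $L$ and to $A_{n+1}$ at height $L'$. The outward unit normals are the velocity vectors there:
$$v=(\sinh L,0,\cosh L),\qquad w=(\sinh L'\cosh d,\ \sinh L'\sinh d,\ \cosh L').$$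
We claim $\langle v,w\rangle=-1$. Let $p$ be a future null vector representing the common ideal point. Then $v,w\in p^\perp$, and $p^\perp$ is a plane on which the form is positive semidefinite with kernel spanned by $p$. As $v,w$ are unit vectors, $w=\pm v+cp$ for some $c\in\mathbb R$, and $\langle v,w\rangle=\pm1$. With the plus sign, $\langle x,w\rangle=\langle x,v\rangle+c\langle x,p\rangle$, where $\langle x,p\rangle<0$ on the hyperboloid, so the outer half-planes $\{\langle x,v\rangle>0\}$ and $\{\langle x,w\rangle>0\}$ would be nested. But they are disjoint: the two geodesics are disjoint, $H_n$ lies in both inner half-planes and has points on both geodesics, so each geodesic lies in the inner half-plane of the other. Hence the sign is minus, that is, $\cosh L\cosh L'-\sinh L\sinh L'\cosh d=-1$. Therefore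
$$\cosh d-1=\frac{1+\cosh L\cosh L'-\sinh L\sinh L'}{\sinh L\sinh L'}=\frac{1+\cosh(L'-L)}{\sinh L\sinh L'}=\frac{2\cosh^2(\delta_n/2)}{\sinh L\sinh L'}=2q_n^2,$$
and $\cosh d-1=2\sinh^2(d/2)$ gives (1). For (2), $\cosh d(x,x')=-\langle x,x'\rangle=\cosh^2\tau\cosh d-\sinh^2\tau$, so $\cosh d(x,x')-1=\cosh^2\tau(\cosh d-1)$; use (1). For (3), the vector $(\sinh d,\cosh d,0)$ is a unit normal of $A_{n+1}$, and its product with $x$ is $-\cosh\tau\sinh d$, whose absolute value is $\sinh d(x,A_{n+1})$. Finally $\sinh d=2\sinh(d/2)\cosh(d/2)\ge2q_n$. $\square$

**Lemma 4 (size of $q_n$).** For all positive lengths,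
$$q_n\ge e^{-L_n}. \tag{4}$$
If $\delta_n\ge0$ and $\ell_n\ge\ell>0$, then, with $\kappa=\frac12(1-e^{-\ell})$,
$$q_n\le\kappa^{-1}e^{-L_n}. \tag{5}$$

*Proof.* Since $\cosh(\delta/2)\ge\frac12e^{\delta/2}$ and $\sinh L\le\frac12e^L$, we get $q_n\ge\frac12e^{\delta_n/2}\cdot2e^{-(L_n+L_{n+1})/2}=e^{-L_n}$. For (5), $\cosh(\delta_n/2)\le e^{\delta_n/2}$ and $\sinh L=\frac12e^L(1-e^{-2L})\ge\kappa e^L$ for $L=L_n$ and for $L=L_{n+1}\ge L_n$, so $q_n\le e^{\delta_n/2}\kappa^{-1}e^{-(L_n+L_{n+1})/2}=\kappa^{-1}e^{-L_n}$. $\square$

The next lemma produces parabolicity.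

**Lemma 5 (shrinking caps).** Let $\bar F$ be placed in the disc model $\mathbb D$ of the hyperbolic plane. Suppose there are half-planes $W_n$ with $H_m\subset\overline{W_n}$ for all $m\ge n\ge 1$, and a point $\xi\in\partial\mathbb D$ such that $W_n$ lies in any given Euclidean neighborhood of $\xi$ once $n$ is large. Then $X$ is parabolic.

*Proof.* Suppose $X$ is not parabolic. Let $\hat X$ be $X$ with all punctures filled in. The set $P_0\cup\dots\cup P_{n-1}$ with its punctures filled is a closed disc $\Delta_n$ bounded by $\alpha_n$. So $\hat X$ is an increasing union of discs: simply connected and not compact. By Fact 1, $X$ has a non-constant subharmonic function that is bounded above; it extends across the punctures. Such functions are constant on $\mathbb C$, so $\hat X\not\cong\mathbb C$. By uniformization there is a conformal bijection $\psi:\hat X\to\mathbb D$.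

$R$ extends to an antiholomorphic involution of $\hat X$ that fixes every puncture. Transported to $\mathbb D$, it has a fixed point. Move this point to $0$; an antiholomorphic automorphism of $\mathbb D$ fixing $0$ is $z\mapsto e^{i\beta}\bar z$, a reflection in a diameter. So we may assume that it is $z\mapsto\bar z$. The complement of its fixed set in $\hat X$ is $F\sqcup R(F)$, with $F$ and $R(F)$ open and connected. So $\psi(F)$ is one of the two half-discs, and we may take it to be $\mathbb D^+=\mathbb D\cap\{\operatorname{Im}z>0\}$.

The map $\varphi=\psi^{-1}|_{\mathbb D^+}:\mathbb D^+\to F\subset\mathbb D$, followed by the placement, is bounded, holomorphic and injective. Let $z\to\zeta$ with $|\zeta|=1$, $\operatorname{Im}\zeta>0$. Then $\psi^{-1}(z)$ leaves every compact subset of $\hat X$, in particular each $\Delta_n$. So eventually $\varphi(z)\in\bigcup_{m\ge n}H_m\subset\overline{W_n}$, for each $n$, and hence $\varphi(z)\to\xi$. Thus $\varphi-\xi$ extends continuously by $0$ to an open arc of the unit circle. By Schwarz reflection $\varphi\equiv\xi$, contradicting injectivity. $\square$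

The next lemma produces the opposite conclusion. For a geodesic $g$, let $\iota_g$ be the reflection in $g$.

**Lemma 6 (folding the angle).** Let $\bar F$ be placed in the upper half-plane with $\bar F\subset\{\operatorname{Re}z>0\}$. Suppose that each side of $\bar F$ lies on a geodesic $g$ of one of two kinds:

- (i) a semicircle with both endpoints in $(0,\infty)$, such that $F$ lies outside it;
- (ii) a circle $|z|=r$.

Then $X$ is not parabolic.

*Proof.* Let $\theta=\arg z=\operatorname{Im}\log z$. It is harmonic, and $0<\theta<\pi/2$ on $\bar F$. Define $f=\theta$ on $\bar F$ and $f=\theta\circ R$ on $R(\bar F)$. These closed sets meet in $\operatorname{Fix}(R)$, where the definitions agree, so $f$ is continuous. It is bounded, non-constant, and harmonic off $\operatorname{Fix}(R)$. It remains to see that $f$ is subharmonic near a point $p$ of a side, on a geodesic $g$. Near $p$, $\bar F$ is placed as a half-disc at $g$. Extend this to $R(\bar F)$ near $p$ by $x\mapsto\iota_g(R(x))$, with $R(x)\in\bar F\subset\mathbb H$. This is a conformal chart of $X$ at $p$ in which $R$ becomes $\iota_g$. In it, $f=\theta$ on the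 $F$-side of $g$ and $f=\theta\circ\iota_g$ on the other side. Both functions are harmonic.

*Kind (i).* Let $c>0$ be the center of $g$. At $z=x+iy\in g$, the derivative of $\theta$ in the outward direction $(x-c,y)$ is
$$\frac{-y(x-c)+xy}{|z|^2}=\frac{cy}{|z|^2}>0 .$$
The differential of $\iota_g$ at a point of $g$ is the Euclidean reflection in the tangent line, so $\theta-\theta\circ\iota_g$ has outward derivative $2cy/|z|^2>0$. It vanishes on $g$. So near $p$ it is positive outside $g$, where $F$ lies, and negative inside. Hence $f=\max(\theta,\theta\circ\iota_g)$ near $p$, a maximum of two harmonic functions, which is subharmonic.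

*Kind (ii).* $\iota_g(z)=r^2/\bar z$ has the same argument as $z$, so $f=\theta$ near $p$ and $f$ is harmonic there.

So $f$ is a bounded non-constant subharmonic function, and Fact 1 applies. $\square$

**Proof of Proposition 2.** *The picture.* Let $r_1=1$, $r_{n+1}=r_ne^{d_n}$ and $r_\infty=\lim r_n\in(1,\infty]$. Put $A_n=\{|z|=r_n\}$ in the upper half-plane; all $A_n$ are orthogonal to the imaginary axis. Choose as front half the one for which the following is orientation-preserving. For $n\ge1$ place $H_n$ in $\{\operatorname{Re}z\ge0\}$ with $s_n$ as the segment from $ir_n$ to $ir_{n+1}$, whose length is $d_n$. Place $H_0$ in $\{|z|\le r_1,\operatorname{Re}z\ge0\}$ so that the ray from $p_0^+$ runs from $ir_1$ to $0$. Because all twists are $0$, $p_{n-1}^+=p_n^-$. So in both $H_{n-1}$ and $H_n$ the arc $\alpha_n^+$ is the arc of $A_n$ of length $L_n$ that starts at $ir_n$ and goes right. The pieces fit. A convex polygon lies on one side of each of its side lines, so $H_n\subset\{r_n\le|z|\le r_{n+1}\}$. Hence only consecutive pieces meet, in $\alpha_n^+$, and this is a placement.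

*The sides.* For $n\ge1$ let $a_n$ be the ideal vertex of $H_n$. It lies in $[r_n,r_{n+1}]$, and not at the ends, since a geodesic orthogonal to $A_n$ does not share an ideal endpoint with it. Likewise $H_0$ has ideal vertices $0$ and $a_0\in(0,r_1)$. The infinite sides of $H_{n-1}$ and $H_n$ that are orthogonal to $A_n$ at the far end of $\alpha_n^+$ join to a geodesic $g_n$ from $a_{n-1}$ to $a_n$. Let $g_0$ be the geodesic from $0$ to $a_0$. So the sides of $\bar F$ are the $g_n$, $n\ge0$, and the part of the imaginary axis below $ir_\infty$. All $g_n$ lie in $\{\operatorname{Re}z>0\}$, so the imaginary axis is outside each semicircle $g_n$. Since $F$ is connected, misses $g_n$, and has points near $ir_1$, $F$ is outside $g_n$.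

*If $r_\infty=\infty$*, take $W_n=\{|z|>r_n\}$, which shrinks to the ideal point $\infty$. By Lemma 5, $X$ is parabolic.

*If $r_\infty<\infty$*, apply the Möbius map $T(z)=\dfrac{r_\infty+z}{r_\infty-z}$ of $\mathbb H$. Since $\operatorname{Re}T(z)=\dfrac{r_\infty^2-|z|^2}{|r_\infty-z|^2}$ and $\bar F\subset\{|z|<r_\infty\}$, we have $T(\bar F)\subset\{\operatorname{Re}>0\}$. Since $|T(iy)|=1$, the imaginary axis goes to $|z|=1$, which is of kind (ii). As $T$ is increasing on $[0,r_\infty)$ with $T(0)=1$, each $T(g_n)$ has both endpoints in $[1,\infty)$. The points $T(iy)$ with $y>r_\infty$ have negative real part, hence lie outside $T(g_n)$; so $T$ carries the outside of $g_n$, which contains the imaginary axis, to the outside of $T(g_n)$. So $T(g_n)$ is of kind (i). By Lemma 6, $X$ is not parabolic.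

*Conclusion.* $r_\infty=\infty$ iff $\sum d_n=\infty$, iff $\sum q_n=\infty$ by (1): if one of the two series converges, its terms tend to $0$, where $\sinh x$ and $x$ are comparable. For non-decreasing lengths, (4) and (5) with $\ell=\ell_1$ give $e^{-L_n}\le q_n\le\kappa^{-1}e^{-L_n}$. $\square$

By hand: for constant $\ell_n$ the untwisted flute is parabolic. For $\ell_n=2\log(n+1)$ it is parabolic, since $e^{-\ell_n/2}=1/(n+1)$. For $\ell_n=n$ it is not.

## 3. Half-twists move the narrow passage

Which of the non-parabolic untwisted flutes become parabolic when some twists are changed to $\frac12$? The following conjecture of Basmajian, Hakobyan, Pandazis and Šarić is stated in Hrant Hakobyan, Michael Pandazis and Dragomir Šarić, "Inducing recurrent flows by twisting on infinite surfaces with unbounded cuffs", arXiv:2410.10057 (2024).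

**Conjecture.** For every non-decreasing sequence of lengths $\{\ell_n\}$ there is a choice of twists $t_n\in\{0,\frac12\}$ such that $X(\{\ell_n\},\{t_n\})$ is parabolic.

It is false, and $\ell_n=n$ is a counterexample. We shall prove the following.

**Theorem A.** If $\liminf_n(\ell_{n+1}-\ell_n)>0$ (e.g. $\ell_n=cn$, $c>0$), then $X(\{\ell_n\},\{t_n\})$ is not parabolic for every choice of $t_n\in\{0,\frac12\}$.

**Theorem C.** Let $\{\ell_n\}$ be non-decreasing.

1. $X$ is parabolic for all $t\in\{0,\frac12\}^{\mathbb N}$ if and only if $\sum e^{-\ell_n/2}=\infty$.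
2. $X$ is parabolic for some $t\in\{0,\frac12\}^{\mathbb N}$ if and only if $\liminf(\ell_{n+1}-\ell_n)=0$.

Moreover, for arbitrary positive lengths, $\liminf|\ell_{n+1}-\ell_n|=0$ suffices for a parabolic choice to exist.

So for non-decreasing lengths exactly one of three cases occurs. If $\sum e^{-\ell_n/2}=\infty$, every choice is parabolic. If $\sum e^{-\ell_n/2}<\infty$ and $\liminf(\ell_{n+1}-\ell_n)=0$, some choices are parabolic and some are not. If $\liminf(\ell_{n+1}-\ell_n)>0$, no choice is parabolic. The first and third cases exclude each other, since $\liminf(\ell_{n+1}-\ell_n)>0$ forces at least linear growth of $\ell_n$, hence $\sum e^{-\ell_n/2}<\infty$.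

**What fails when we copy the untwisted proof.** The number $d_n=d(A_n,A_{n+1})$ does not depend on the twists, so a first attempt is to prove that $\sum d_n$ still decides. In the untwisted picture, $\sum d_n<\infty$ was used as follows: the seams $s_n$ lie end to end on one geodesic, so a walker following them crosses all $A_n$ in finite length. If $t_{n+1}=\frac12$, then $s_n$ ends at one end of $\alpha_{n+1}^+$ and $s_{n+1}$ starts at the other. Following the seams now costs an extra $L_{n+1}$ at each half-twist; for non-decreasing lengths and infinitely many half-twists the total is infinite. Nor can the walker stay at one end: from the end $x$ of $\alpha_n^+$ opposite to $s_n$, which has height $L_n$, (3) and (4) give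
$$\sinh d(x,A_{n+1})\ \ge\ 2q_n\cosh L_n\ \ge\ 2e^{-L_n}\cdot\tfrac12e^{L_n}=1 ,$$
wherever on $A_{n+1}$ the walker lands. The strip between $A_n$ and $A_{n+1}$ may be very thin at its seam, but its width at the other end of $\alpha_n^+$ is bounded below. So $\sum d_n<\infty$ alone does not yield a route of finite length. (In Section 6 we shall see a flute with $\sum d_n<\infty$ that is parabolic.)

Two things have to be redone: a picture of $\bar F$ without a common perpendicular, and a way to find the cheapest route across all the strips.

## 4. Placing the front half for arbitrary half-twists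

Fix any $t\in\{0,\frac12\}^{\mathbb N}$. Place $H_0,H_1,\dots$ successively in $\mathbb H$, orientation-preservingly, with $H_{n-1}$ and $H_n$ on opposite sides of the complete geodesic $A_n\supset\alpha_n^+$. Let $W_n$ be the open half-plane bounded by $A_n$ on the side of $H_n$, and let $I_n\subset\partial\mathbb H$ be the closed arc under $W_n$. Closures of half-planes are taken in $\mathbb H$.

**Step 1: nesting.** We show that the half-planes decrease, which replaces the concentric circles. $A_n$ and $A_{n+1}$ have a common perpendicular (containing $s_n$), so they are disjoint and share no ideal endpoint. By construction $H_n\subset\overline{W_n}\setminus W_{n+1}$. The geodesic $A_{n+1}$ contains points of $H_n$; these lie in $\overline{W_n}$ but not on $A_n$, so $A_{n+1}\subset W_n$. The geodesic $A_n$ contains points of $H_n$, which are not in $W_{n+1}$ and not on $A_{n+1}$, so $A_n\cap\overline{W_{n+1}}=\emptyset$. Thus $\overline{W_{n+1}}$ is connected, misses $A_n$, and contains $A_{n+1}\subset W_n$. Therefore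
$$\overline{W_{n+1}}\subset W_n,\qquad I_{n+1}\subset\operatorname{int}I_n. \tag{6}$$

**Step 2: this is a placement.** We check injectivity. If $n>m+1$, then $H_n\subset\overline{W_n}\subset W_{m+1}$, while $H_m\cap W_{m+1}=\emptyset$; so $H_m\cap H_n=\emptyset$. Further, $H_m\cap H_{m+1}\subset\overline{W_{m+1}}\setminus W_{m+1}=A_{m+1}$, and the convex polygon $H_m$ meets its side line $A_{m+1}$ only in the side $\alpha_{m+1}^+$. So the map $\bar F\to\mathbb H$ is injective. Put $Q_N=H_0\cup\dots\cup H_N$. From $H_m\cap W_{m+1}=\emptyset$ and (6),
$$Q_N\cap W_{N+1}=\emptyset ,\qquad H_m\subset\overline{W_n}\ \ (m\ge n\ge1). \tag{7}$$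

**Step 3: convexity.** This will let us say that $F$ lies on one side of each geodesic $h_n$. The set $Q_N$ is closed and connected. It is also locally convex. Since only consecutive pieces meet, near each of its points $Q_N$ is one of the following: a disc (interior points, including inner points of $\alpha_n^+$ for $1\le n\le N$); a half-disc (inner points of seams, inner points of $\alpha_{N+1}^+$, and the ends of $\alpha_n^+$ for $1\le n\le N$, where two right angles make $\pi$); or a quarter-disc (the ends of $\alpha_{N+1}^+$). A closed, connected, locally convex set in $\mathbb H$ is convex (Tietze–Nakajima). Here is the argument. The points reachable from a given point by polygonal paths in $Q_N$ form an open and closed subset, so any two points of $Q_N$ are joined by a rectifiable path in $Q_N$. Since $Q_N$ is closed, Arzelà–Ascoli gives a shortest such path. By local convexity its short subarcs are geodesic segments, so it is a local geodesic in $\mathbb H$, hence a geodesic segment. So the segment between the two points lies in $Q_N$.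

Thus $\bar F=\bigcup Q_N$, an increasing union, is convex. Points of $F$ have full disc neighborhoods in $\bar F$ and points of sides do not, so $F$ is the interior of $\bar F$; it is convex too.

**Step 4: the sides.** We list the components of $\operatorname{Fix}(R)$, in preparation for Lemma 6. Follow a component. Downward, it enters $P_{k-1}$ from $\alpha_k$. For $k\ge 2$ it does so either at the antipode of $p_{k-1}^+$, and then it runs to the puncture, or at $p_{k-1}^+$, and then it runs along $s_{k-1}$ to $\alpha_{k-1}$. The indices decrease, and in $P_0$ both fixed points on $\alpha_1$ lead to punctures; so downward it ends at a puncture. Upward, it enters $P_k$ from $\alpha_k$ either at the antipode of $p_k^-$, and then it ends at the puncture, or at $p_k^-$, and then it runs along $s_k$ to $\alpha_{k+1}$. The only component that meets no cuff is the geodesic joining the punctures of $P_0$. So each side is either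

- (a) a complete geodesic joining punctures, contained in some $Q_N$; or
- (b) part of a geodesic $g$ containing $s_n$ for all $n\ge N$, for some $N$, and crossing every $A_n$, $n\ge N$, orthogonally at $p_n^-$.

Let $I_\infty=\bigcap I_n$; it is a point or a non-degenerate closed arc.

## 5. Parabolicity is read off from the limit arc

**Proposition 7.** $X$ is parabolic if and only if $I_\infty$ is a point.

*Proof.* **Step 1: a point gives parabolicity.** If $I_\infty=\{\xi\}$, then in the disc model both endpoints of $I_n$ tend to $\xi$ and $I_n$ shrinks to $\xi$, so $W_n$ lies in any given neighborhood of $\xi$ for large $n$. With (7), Lemma 5 applies.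

**Step 2: an arc gives a harmonic angle.** Let $I_\infty$ be non-degenerate. Let $A_\infty$ be the geodesic with the endpoints of $I_\infty$, and $W_\infty$ the open half-plane over $I_\infty$. The endpoints of $I_n$ converge to those of $I_\infty$, so $A_n\to A_\infty$. By (6), $I_\infty\subset\operatorname{int}I_n$, so
$$A_\infty\cup W_\infty\subset W_n\quad\text{for all }n. \tag{8}$$
By (7), $\bar F$ is disjoint from $A_\infty\cup W_\infty$. Take the upper half-plane model with $A_\infty$ the imaginary axis and $W_\infty=\{\operatorname{Re}z<0\}$. Then $I_\infty=[-\infty,0]$ and $\bar F\subset\{\operatorname{Re}z>0\}$. We verify the hypothesis of Lemma 6 for each side.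

**Step 3: sides of type (a) are of kind (i).** Here $g\subset Q_N$ is a complete geodesic, so $g\cap W_{N+1}=\emptyset$. Hence no endpoint of $g$ is in $\operatorname{int}I_{N+1}\supset I_\infty$. So both endpoints lie in $(0,\infty)$. The connected set $W_{N+1}$ misses $g$ and contains both $A_\infty$ and the interior of $H_{N+1}$, which is part of $F$. Since $F$ is connected and misses $g$, $F$ is on the same side of $g$ as $A_\infty$, that is, outside the semicircle.

**Step 4: sides of type (b) are of kind (ii).** Such a side lies on a geodesic $g$ orthogonal to $A_n$ at $p_n^-$ for $n\ge N$, and $p_n^-$ moves monotonically along $g$. If $p_n^-$ left every compact set, the arcs $I_n$ would shrink to an endpoint of $g$, contrary to assumption. So $p_n^-$ converges to a point $p\in g$, and $A_n$ converges to the geodesic orthogonal to $g$ at $p$. This limit is $A_\infty$. Hence $g$ is orthogonal to the imaginary axis, i.e. $g=\{|z|=r\}$.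

By Lemma 6, $X$ is not parabolic. $\square$

So parabolicity has become a question about a nested sequence of half-planes: does a path of finite length cross all the $A_n$?

## 6. Hinges and the route that keeps its height

We label the ends of the arcs $\alpha_n^+$ so as to record where the seams are.

**Definition (types).** Given $t_n\in\{0,\frac12\}$, define a partition $\mathbb N=\mathcal L\sqcup\mathcal R$: $1\in\mathcal R$ iff $t_1=0$, and for $n\ge2$, $n$ has the same type as $n-1$ iff $t_n=0$. This is a bijection between sequences in $\{0,\frac12\}^{\mathbb N}$ and partitions. Put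
$$U_n=\sum_{k<n,\,k\in\mathcal L}\delta_k,\qquad V_n=\sum_{k<n,\,k\in\mathcal R}\delta_k,\qquad\text{so that}\qquad U_n+V_n=L_n-L_1. \tag{9}$$

For example, all $t_n=0$ gives $\mathcal R=\mathbb N$, and all $t_n=\frac12$ gives $\mathcal L=\{\text{odd } n\}$, $\mathcal R=\{\text{even } n\}$.

**Labels.** Let $\lambda_1=p_0^+$ and let $\rho_1$ be the other end of $\alpha_1^+$. Inductively, if $p_n^-=\lambda_n$, let $\lambda_{n+1}=p_n^+$; if $p_n^-=\rho_n$, let $\rho_{n+1}=p_n^+$. The other end of $\alpha_{n+1}^+$ gets the other name. Then
$$p_n^-=\lambda_n\iff n\in\mathcal R,\qquad p_n^-=\rho_n\iff n\in\mathcal L.$$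
For $n=1$: $p_1^-=p_0^+=\lambda_1$ iff $t_1=0$. For $n\ge2$: $p_{n-1}^+$ has the letter that $p_{n-1}^-$ has, and $p_n^-=p_{n-1}^+$ iff $t_n=0$; so the letter is kept iff $t_n=0$. In words, for $n\in\mathcal R$ the seam $s_n$ is at the $\lambda$-end and the puncture at the $\rho$-end, and for $n\in\mathcal L$ conversely. We think of $s_n$ as a hinge.

**Heights.** Let $u$ be the arclength coordinate on $A_n$ with $u(\lambda_n)=0$, $u(\rho_n)=L_n$. Let $h_n\supset s_n$ be the complete geodesic, and $\sigma_n$ the signed distance to $h_n$, positive on the side of $F$. This makes sense because $\bar F$ lies in one closed half-plane of $h_n$: near an inner point $p$ of $s_n$, $\bar F$ is a half-disc, and if $\bar F$ had a point $x$ strictly on the other side of $h_n$, the segment from $x$ to $p$ would lie in the convex set $\bar F$ and reach $p$ from the wrong side. So $\sigma_n$ is the height of Lemma 3. On a geodesic orthogonal to $h_n$, $\sigma_n$ is the signed arclength from the foot. Hence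
$$\begin{aligned} n\in\mathcal R:&\quad \sigma_n=u\ \text{ on }A_n\text{ and on }A_{n+1};\\ n\in\mathcal L:&\quad \sigma_n=L_n-u\ \text{ on }A_n,\qquad \sigma_n=L_{n+1}-u\ \text{ on }A_{n+1}.\end{aligned}\tag{10}$$

**The route.** By (2), crossing strip $n$ at constant height $\tau$ over its hinge costs about $q_n\cosh\tau$. Let us never change height over the current hinge. By (10), at $n\in\mathcal R$ we keep $u$. At $n\in\mathcal L$ we keep $L_n-u$, so $u$ grows by $\delta_n$. Starting from $u=0$, the route is forced: $u=U_n$ on $A_n$. It has height $U_n$ over hinges in $\mathcal R$, and by (9) height $L_n-U_n=L_1+V_n$ over hinges in $\mathcal L$. The next theorem says that the length of this route decides. There are two things to show: the route is short when the sum below is finite, and every other route of finite length stays at bounded distance from it.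

**Theorem B.** For any $\ell_n>0$ and $t_n\in\{0,\frac12\}$: $X$ is parabolic if and only if
$$S:=\sum_{n\in\mathcal R}q_n\cosh U_n+\sum_{n\in\mathcal L}q_n\cosh V_n=\infty.$$
If $\ell_n$ is non-decreasing, this is equivalent to $\displaystyle\sum_{n\in\mathcal R}e^{-V_n}+\sum_{n\in\mathcal L}e^{-U_n}=\infty$.

With $\mathcal R=\mathbb N$ we have $U_n=0$ and $S=\sum q_n$, as in Proposition 2. Now take the lengths $2,2,4,4,6,6,\dots$, that is, $L_{2k-1}=L_{2k}=k$, with all $t_n=\frac12$. Then $\delta_n=0$ for odd $n$ and $\mathcal L$ is the set of odd numbers, so $U_n=0$ for all $n$. The terms with $n\in\mathcal L$ in the second criterion are all $1$, and by Theorem B the surface is parabolic. By (5), $\sum q_n\le\kappa^{-1}\sum_n e^{-L_n}=2\kappa^{-1}\sum_k e^{-k}<\infty$ (with $\ell=2$), so $\sum d_n<\infty$, and the untwisted flute with these lengths is not parabolic. This is the flute announced in Section 3.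

## 7. Proof of Theorem B

**Step 1: $S<\infty$ implies that $X$ is not parabolic.** We show that the route converges inside $\mathbb H$. Let $x_n\in A_n$ have $u(x_n)=U_n$. If $n\in\mathcal R$, then $U_{n+1}=U_n$ and (10) gives $\sigma_n(x_n)=\sigma_n(x_{n+1})=U_n$. If $n\in\mathcal L$, then $U_{n+1}=U_n+\delta_n$, so
$$\sigma_n(x_n)=L_n-U_n=L_1+V_n,\qquad\sigma_n(x_{n+1})=L_{n+1}-U_n-\delta_n=L_1+V_n .$$
The heights agree, so (2) applies. As $x\le\sinh x$ for $x\ge0$, $d(x_n,x_{n+1})\le2\sinh\frac12d(x_n,x_{n+1})$. This is $2q_n\cosh U_n$ for $n\in\mathcal R$, and $2q_n\cosh(L_1+V_n)\le2e^{L_1}q_n\cosh V_n$ for $n\in\mathcal L$. So $\sum d(x_n,x_{n+1})\le2e^{L_1}S<\infty$, and $x_n\to x\in\mathbb H$. For $m\ge n$, $x_m\in A_m\subset\overline{W_n}$, so $x\in\bigcap\overline{W_n}$. If $I_\infty$ were a point, the $W_n$ would shrink to a point of $\partial\mathbb H$ and this intersection would be empty. So $I_\infty$ is not a point, and by Proposition 7, $X$ is not parabolic.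

**Step 2: if $X$ is not parabolic, some path of finite length crosses all $A_n$.** By Proposition 7, $I_\infty$ is non-degenerate; let $A_\infty$ be as in Section 5. Let $\gamma$ be a geodesic segment of length $M$ from a point $x_1\in A_1$ to a point of $A_\infty$. For $n\ge2$, its initial point is outside $\overline{W_n}$ and its final point is in $W_n$, by (6) and (8). So $\gamma$ meets $A_n$, in exactly one point $x_n$, after which it is in $W_n$; since $A_{n+1}\subset W_n$, the $x_n$ occur in order along $\gamma$. Similarly $x_1$ is the only point of $\gamma$ on $A_1$. With $\varepsilon_n=d(x_n,x_{n+1})>0$,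
$$\sum\varepsilon_n\le M. \tag{11}$$

**Step 3: this path stays near the route.** Let $b_n=u(x_n)$. The signed distance $\sigma_n$ is 1-Lipschitz (two points on opposite sides of $h_n$ are joined by a segment through $h_n$, so their distances to $h_n$ add up to at most its length). Comparing $\sigma_n(x_n)$ with $\sigma_n(x_{n+1})$ through (10),
$$|b_{n+1}-b_n|\le\varepsilon_n\ \ (n\in\mathcal R),\qquad|b_{n+1}-b_n-\delta_n|\le\varepsilon_n\ \ (n\in\mathcal L).$$
In both cases $|(b_{n+1}-U_{n+1})-(b_n-U_n)|\le\varepsilon_n$. As $U_1=0$, (11) gives $|b_n-U_n|\le C:=|b_1|+M$ for all $n$.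

**Step 4: hence $S<\infty$.** We bound each crossing from below. By (10) and (9), $\sigma_n(x_n)=b_n=U_n+(b_n-U_n)$ for $n\in\mathcal R$, and $\sigma_n(x_n)=L_n-b_n=V_n+L_1+(U_n-b_n)$ for $n\in\mathcal L$. Since $x_{n+1}\in A_{n+1}$, (3) gives $\sinh\varepsilon_n\ge2q_n\cosh\sigma_n(x_n)$. With $\cosh(a+c)\ge e^{-|c|}\cosh a$,
$$\sinh\varepsilon_n\ \ge\ 2e^{-C-L_1}q_n\cosh U_n\ \ (n\in\mathcal R),\qquad\sinh\varepsilon_n\ \ge\ 2e^{-C-L_1}q_n\cosh V_n\ \ (n\in\mathcal L).$$
By convexity of $\sinh$ on $[0,M]$, $\sinh\varepsilon_n\le\frac{\sinh M}{M}\varepsilon_n$. Summing and using (11), $S<\infty$.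

**Step 5: non-decreasing lengths.** We simplify $S$. Now $\delta_n\ge0$ and $\ell_n\ge\ell_1$, so (4) and (5) with $\ell=\ell_1$ give $e^{-L_n}\le q_n\le\kappa^{-1}e^{-L_n}$, and (9) gives $e^{-L_n}=e^{-L_1}e^{-U_n-V_n}$. Since $U_n,V_n\ge0$, we have $\frac12e^{U_n}\le\cosh U_n\le e^{U_n}$, and the same for $V_n$. Multiplying,
$$\tfrac12e^{-L_1}e^{-V_n}\le q_n\cosh U_n\le\kappa^{-1}e^{-L_1}e^{-V_n},\qquad\tfrac12e^{-L_1}e^{-U_n}\le q_n\cosh V_n\le\kappa^{-1}e^{-L_1}e^{-U_n}.$$
So $S$ and $\sum_{\mathcal R}e^{-V_n}+\sum_{\mathcal L}e^{-U_n}$ converge or diverge together. $\square$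

## 8. Gaps bounded below: proof of Theorem A

For non-decreasing lengths the point is that each step $n\in\mathcal L$ raises $U$ by $\delta_n$, and $U$ is exactly what damps the later steps of $\mathcal L$; likewise for $\mathcal R$ and $V$. When all $\delta_n\ge c$, both sums are dominated by geometric series, whatever the partition.

**Step 1: non-decreasing lengths.** Let $\delta_n\ge c>0$ for $n\ge N$. For any types, if $n$ is the $j$-th element of $\mathcal L\cap[N,\infty)$, then $U_n$ contains $j-1$ terms $\delta_k\ge c$ and otherwise non-negative terms, so $U_n\ge(j-1)c$. Hence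
$$\sum_{n\in\mathcal L}e^{-U_n}\ \le\ N+\sum_{j\ge1}e^{-(j-1)c}\ <\infty,$$
the indices below $N$ contributing at most $1$ each. In the same way $\sum_{n\in\mathcal R}e^{-V_n}<\infty$. By Theorem B, $X$ is not parabolic. This covers $\ell_n=n$ (with $c=\frac12$, $N=1$), so **the conjecture is false.**

**Step 2: general lengths.** Suppose only $\liminf(\ell_{n+1}-\ell_n)>0$. Then $\delta_n\ge c>0$ for $n\ge N$, with some $c$ and $N$; the sequence is increasing from $N$ on, so $\ell:=\inf\ell_n>0$. By (5), $q_n\le\kappa^{-1}e^{-L_n}$ for $n\ge N$. Put $C=\sum_{k<N}|\delta_k|$. Then $U_n,V_n\ge-C$. If $y\ge-C$, then $\cosh y\le e^{|y|}\le e^{2C}e^{y}$. So for $n\ge N$, by (9), the term of $S$ with index $n$ is at most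
$$\kappa^{-1}e^{-L_n}e^{2C}e^{U_n}=\kappa^{-1}e^{2C-L_1}e^{-V_n}\ \ (n\in\mathcal R),\qquad\kappa^{-1}e^{2C-L_1}e^{-U_n}\ \ (n\in\mathcal L).$$
For the $j$-th element $n$ of $\mathcal R\cap[N,\infty)$ we have $V_n\ge-C+(j-1)c$, and for the $j$-th element of $\mathcal L\cap[N,\infty)$ we have $U_n\ge-C+(j-1)c$. So both parts of $S$ are bounded by geometric series, apart from the finitely many terms with $n<N$. Hence $S<\infty$, and $X$ is not parabolic. $\square$

## 9. Small gaps along a subsequence: proof of Theorem C

**Step 1: statement 1, for all twists.** Lengths are non-decreasing, so $U_n,V_n\ge0$ and, by (9), $U_n,V_n\le L_n$. If $\sum e^{-L_n}=\infty$, then for every choice of twists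
$$\sum_{n\in\mathcal R}e^{-V_n}+\sum_{n\in\mathcal L}e^{-U_n}\ \ge\ \sum_ne^{-L_n}=\infty,$$
and $X$ is parabolic by Theorem B. If $\sum e^{-L_n}<\infty$, take all $t_n=0$. By Proposition 2, $X$ is not parabolic. Since $L_n=\ell_n/2$, this is statement 1.

**Step 2: statement 2, necessity.** The $\ell_n$ are non-decreasing, so $\liminf(\ell_{n+1}-\ell_n)\ge0$. If it is positive, no choice is parabolic, by Theorem A.

**Step 3: sufficiency, for arbitrary positive lengths.** Suppose $\liminf|\ell_{n+1}-\ell_n|=0$. We want infinitely many steps in $\mathcal L$ that hardly raise $U$, so that the damping seen in Section 8 does not occur. Choose an infinite set $\mathcal L\subset\mathbb N$ with $\sum_{n\in\mathcal L}|\delta_n|\le1$, let $\mathcal R$ be its complement, and take the twists that correspond to this partition. Then $|U_n|\le1$ for all $n$, so $V_n=L_n-L_1-U_n\ge L_n-L_1-1$. By (4) and $\cosh y\ge\frac12e^y$,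
$$S\ \ge\ \sum_{n\in\mathcal L}q_n\cosh V_n\ \ge\ \sum_{n\in\mathcal L}e^{-L_n}\cdot\tfrac12e^{L_n-L_1-1}=\sum_{n\in\mathcal L}\tfrac12e^{-L_1-1}=\infty .$$
By Theorem B, $X$ is parabolic. This proves the last assertion of Theorem C. For non-decreasing lengths $|\ell_{n+1}-\ell_n|=\ell_{n+1}-\ell_n$, so it also completes statement 2. $\square$
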